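\title{Minimal, non-uniquely ergodic $\mathbb{Z}_2$ skew products over a rotation: the dimension of the set of parameters}

\begin{abstract}
Let $\alpha=[0;a_1,a_2,\dots]$ be irrational with convergents $p_k/q_k$, and for $z\in(0,1)$ let $T_{\alpha,z}$ be the $\mathbb{Z}_2$ skew product of the rotation by $\alpha$ by the characteristic function of $[0,z)$. Answering a question of Masur, we show that the set of $z$ for which $T_{\alpha,z}$ is minimal and not uniquely ergodic has Hausdorff dimension
\[
\liminf_{k\to\infty}\frac{1}{\log q_k}\sum_{j=1}^k\log^+\frac{a_j}{k}.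
\]
Its packing dimension is the corresponding upper limit. The proof describes the parameters $z$ for which $T_{\alpha,z}$ is not uniquely ergodic by digit expansions in the numbers $q_k\alpha-p_k$, subject to a summability condition, and then counts the admissible digit sequences.
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The question}
Let $\alpha\in(0,1)$ be irrational and let $R=R_\alpha\colon[0,1)\to[0,1)$, $R(x)=x+\alpha\bmod 1$, be the rotation by $\alpha$. For $z\in(0,1)$ put $f_z=\chi_{[0,z)}$. The \emph{$\mathbb{Z}_2$ skew product of the rotation by $\alpha$ by $f_z$} is the map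
\[
T_{\alpha,z}\colon[0,1)\times\mathbb{Z}_2\to[0,1)\times\mathbb{Z}_2,\qquad T_{\alpha,z}(x,i)=\bigl(x+\alpha\bmod 1,\ i+f_z(x)\bmod 2\bigr).
\]
A point moves by the rotation and changes copy whenever it lies over $[0,z)$, so the second coordinate records the parity of the number of visits to $[0,z)$. The map is an interval exchange transformation of two copies of $[0,1)$. As usual for such maps, we call $T_{\alpha,z}$ \emph{minimal} if the forward orbit of every point is dense in $[0,1)\times\mathbb{Z}_2$, and \emph{uniquely ergodic} if it has exactly one invariant Borel probability measure.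

The rotation has both properties; the skew product can lose them. Take $\alpha<\frac12$, $z=2\alpha$ and $A=[\alpha,2\alpha)$. Then $R^{-1}A=[0,\alpha)$, so $x$ lies in $[0,z)$ if and only if exactly one of $x$, $Rx$ lies in $A$. Hence
\begin{equation}\label{eq:graph}
\chi_A(Rx)=\chi_A(x)+f_z(x)\pmod 2,
\end{equation}
and the graph $\{(x,\chi_A(x))\}$ is invariant. It is a finite union of intervals and carries half of the total length, so $T_{\alpha,2\alpha}$ is neither minimal nor uniquely ergodic. We shall see in Section~\ref{sec:transfer} that this is the only mechanism: unique ergodicity fails exactly when \eqref{eq:graph} can be solved almost everywhere by a measurable set $A$, and minimality fails exactly when it can be solved everywhere by a finite union $A$ of half-open intervals. The interesting parameters are those for which a measurable solution exists and no such elementary one: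
\[
E_\alpha=\{z\in(0,1):\ T_{\alpha,z}\text{ is minimal and not uniquely ergodic}\}.
\]

Let $\|x\|$ denote the distance from $x$ to $\mathbb{Z}$. The number $\alpha$ is \emph{badly approximable} if $\liminf_{n\to\infty}n\|n\alpha\|>0$; equivalently, its partial quotients are bounded. Veech proved that a $\mathbb{Z}_2$ skew product of the rotation by $\alpha$ by the characteristic function of an interval can be minimal and not uniquely ergodic if and only if $\alpha$ is not badly approximable. This decides when $E_\alpha$ is empty, and it leaves the question of its size. Masur asked for the Hausdorff dimension of $E_\alpha$ for a given $\alpha$; see \cite{Chaika}. We determine it for every irrational $\alpha$.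

\subsection{Results}
Write $\alpha=[0;a_1,a_2,\dots]$, let $p_k/q_k$ be the convergents, with $q_0=1$, $q_1=a_1$, $q_{k+1}=a_{k+1}q_k+q_{k-1}$, and put
\[
\theta_k=q_k\alpha-p_k,\qquad L_k=\log q_k,\qquad \Gamma=\mathbb{Z}\alpha+\mathbb{Z},\qquad 2\Gamma=2\mathbb{Z}\alpha+2\mathbb{Z}.
\]
With $\log^+x=\max(0,\log x)$ let
\[
\Sigma_k=\sum_{j=1}^k\log^+\frac{a_j}{k},\qquad \Lambda(\alpha)=\liminf_{k\to\infty}\frac{\Sigma_k}{L_k},\qquad \overline{\Lambda}(\alpha)=\limsup_{k\to\infty}\frac{\Sigma_k}{L_k}.
\]
The dimension of the empty set is $0$ by convention.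

\begin{theorem}\label{thm:dim}
For every irrational $\alpha\in(0,1)$,
\[
\dim_H E_\alpha=\Lambda(\alpha)=\liminf_{k\to\infty}\frac{1}{\log q_k}\sum_{j=1}^k\log^+\frac{a_j}{k}.
\]
\end{theorem}

For badly approximable $\alpha$ the sum vanishes as soon as $k\ge\max_ja_j$, so the right side is $0$. Theorem~\ref{thm:dim} rests on an explicit description of $E_\alpha$.

\begin{theorem}\label{thm:class}
Let $\alpha\in(0,1)$ be irrational and $z\in(0,1)$.
\begin{enumerate}
\item[(a)] $T_{\alpha,z}$ is not minimal if and only if $z\in2\Gamma$.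
\item[(b)] $T_{\alpha,z}$ is not uniquely ergodic if and only if there are an integer $N\ge1$, a number $\gamma\in2\Gamma$ and integers $(b_j)_{j>N}$ with
\begin{equation}\label{eq:exp}
z=\gamma+2\sum_{j>N}b_j\theta_{j-1},\qquad \sum_{j>N}\frac{|b_j|}{a_j}<\infty .
\end{equation}
In that case, if $z\notin\Gamma$, then for every $\delta>0$ such a representation exists with $\sum_{j>N}|b_j|/a_j\le\delta$.
\item[(c)] If $z\in\Gamma\setminus2\Gamma$, then $T_{\alpha,z}$ is uniquely ergodic.
\end{enumerate}
\end{theorem}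

Thus $E_\alpha$ is the set of $z\in(0,1)$ of the form \eqref{eq:exp} that are not in the countable set $2\Gamma$.

\begin{theorem}\label{thm:compl}
Let $\alpha\in(0,1)$ be irrational.
\begin{enumerate}
\item[(i)] The packing dimension of $E_\alpha$ is $\dim_PE_\alpha=\overline{\Lambda}(\alpha)$.
\item[(ii)] For almost every $\alpha$, $\dim_HE_\alpha=\dim_PE_\alpha=0$.
\item[(iii)] If $\log q_k/(k\log k)\to\infty$, then $\dim_HE_\alpha=1$.
\item[(iv)] If $a_j=\lceil j^\tau\rceil$ for all $j$, with $\tau\ge1$, then $\dim_HE_\alpha=1-1/\tau$. Every value in $[0,1]$ occurs as $\dim_HE_\alpha$ for some $\alpha$ that is not badly approximable.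
\item[(v)] The values of $\Lambda(\alpha)$ and $\overline{\Lambda}(\alpha)$ do not change if $\log^+(a_j/k)$ is replaced by $\log^+(a_j/\log q_k)$ in the definition of $\Sigma_k$.
\end{enumerate}
\end{theorem}

\subsection{Where the formula comes from}\label{sec:heur}
This subsection is a heuristic guide and is not used in the proofs. Think of $|b_j|/a_j$ as the \emph{cost} of the digit $b_j$ in \eqref{eq:exp}. The digits $b_j$ with $j\le k$ locate $z$ up to an error of order $1/q_k$. One therefore expects $\dim_HE_\alpha$ to be the lower limit of $\log\mathcal{N}_k/\log q_k$, where $\mathcal{N}_k$ is the number of admissible words of length $k$.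

Suppose first that one only knew that each digit is cheap, say $|b_j|\le\eta a_j$. If $a_j\to\infty$, there are about $\prod_{j\le k}\eta a_j=q_ke^{-O(k)}$ such words, and $k=o(\log q_k)$, so one would guess dimension $1$ for every $\alpha$ with $a_j\to\infty$. This guess is wrong, because the \emph{total} cost is bounded: a budget $\delta$ has to be shared among $k$ positions. Sharing it equally allows about $\max(1,\delta a_j/k)$ values for $b_j$, and the product of these numbers is essentially $e^{\Sigma_k}$. For $a_j=j^2$ this gives $\Sigma_k\sim k\log k$ against $\log q_k\sim 2k\log k$, hence dimension $\frac12$; for $a_j=j$ it gives $\Sigma_k=0$, hence dimension $0$.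

Theorem~\ref{thm:dim} says that equal sharing is optimal to first order. One may try to do better by concentrating the budget on $s<k$ positions, which gains a factor $(k/s)^s$, and by varying these positions, which gains at most $(ek/s)^s$. But a nonzero digit of cost at most $\delta$ needs $a_j\ge1/\delta$, so $s\le\log q_k/\log(1/\delta)$, while always $k=O(\log q_k)$. Both gains are therefore $q_k^{\omega}$ with $\omega\to0$ as $\delta\to0$. In the other direction, the difficulty is that one budget must serve all scales $k$ at once.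

Section~\ref{sec:prelim} collects the facts on continued fractions and dimensions that we use. Section~\ref{sec:transfer} studies equation \eqref{eq:graph} and proves Theorem~\ref{thm:class} except for the necessity of \eqref{eq:exp}, which is the subject of Section~\ref{sec:necessity}. Sections \ref{sec:upper} and \ref{sec:lower} prove the upper and lower bounds in Theorems \ref{thm:dim} and \ref{thm:compl}(i), and Section~\ref{sec:values} evaluates $\Lambda$.

\section{Continued fractions and dimensions}\label{sec:prelim}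

We identify $[0,1)$ with the circle $\mathbb{R}/\mathbb{Z}$ and write $\lambda$ for Lebesgue measure on it. The following facts are standard or follow at once from the recursion for $q_k$.
\begin{enumerate}
\item[(F1)] For $k\ge0$, $\frac{1}{2q_{k+1}}\le\frac{1}{q_k+q_{k+1}}<|\theta_k|<\frac{1}{q_{k+1}}$. For $k\ge1$, $|\theta_{k-1}|=a_{k+1}|\theta_k|+|\theta_{k+1}|$; in particular $a_{k+1}|\theta_k|<|\theta_{k-1}|$, and $|\theta_k|$ decreases.
\item[(F2)] For $k\ge1$ and $0<|l|<q_{k+1}$, $\|l\alpha\|\ge|\theta_k|$. Hence for $n\ge2$ the points $x+i\alpha$, with $i$ ranging over at most $q_n$ consecutive integers, are at mutual distance at least $|\theta_{n-1}|>1/(2q_n)$ on the circle.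
\item[(F3)] $p_kq_{k+1}-p_{k+1}q_k=\pm1$, and therefore $q_k\theta_{k+1}-q_{k+1}\theta_k=\pm1$.
\item[(F4)] $q_{k+2}\ge2q_k$. Hence $q_k\ge2^{(k-1)/2}$, $\sum_{i\le k}q_i\le2q_k+2q_{k-1}\le4q_k$, and $k\le4L_k$ for large $k$. Also $a_{k+1}q_k\le q_{k+1}\le(a_{k+1}+1)q_k\le2a_{k+1}q_k$, so $\prod_{j\le k}a_j\le q_k\le2^k\prod_{j\le k}a_j$. In particular $0\le\Sigma_k\le L_k$.
\item[(F5)] If $s$ indices $j\le k$ satisfy $a_j\ge s$, then $s\log s\le L_k$ by (F4). Hence $s\le\sqrt{L_k}+2L_k/\log L_k$ when $L_k>1$, since $s\ge\sqrt{L_k}$ gives $\log s\ge\frac12\log L_k$.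
\end{enumerate}
From (F1) and (F4) we get $q_k|\theta_k|<q_k/q_{k+1}$ and $q_k|\theta_k|>q_k/(q_k+q_{k+1})\ge1/(a_{k+1}+2)$, so
\begin{equation}\label{eq:cost}
\frac{1}{3a_{k+1}}<q_k|\theta_k|<\frac{1}{a_{k+1}}\qquad(k\ge0).
\end{equation}
In particular $|b_j\theta_{j-1}|\le|b_j|/(a_jq_{j-1})$, so the series in \eqref{eq:exp} converges absolutely.

Let $E\subset\mathbb{R}$. The Hausdorff dimension $\dim_HE$ is the infimum of the $s>0$ such that for every $\varepsilon>0$ there is a countable cover of $E$ by intervals $U_i$ with $\sum_i|U_i|^s<\varepsilon$. For bounded $E$, let $N(E,r)$ be the least number of intervals of length $r$ that cover $E$; the upper box dimension is $\overline{\dim}_BE=\limsup_{r\to0}\log N(E,r)/\log(1/r)$. The packing dimension can be defined as $\dim_PE=\inf\sup_i\overline{\dim}_BE_i$, the infimum being taken over countable covers of $E$ by bounded sets $E_i$. We write $B(t,r)=(t-r,t+r)$.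
\begin{enumerate}
\item[(D1)] Both $\dim_H$ and $\dim_P$ are monotone, invariant under similarities and countably stable (the dimension of a countable union is the supremum of the dimensions), and they vanish on countable sets. Also $\dim_PE\le\overline{\dim}_BE$ for bounded $E$.
\item[(D2)] If $E$ is covered by $\mathcal{N}_K$ intervals of length $\ell_K$, and $\ell_K\to0$, then $\dim_HE\le\liminf_K\log\mathcal{N}_K/\log(1/\ell_K)$: for $s$ above this value, $\mathcal{N}_K\ell_K^s\to0$ along a subsequence.
\item[(D3)] (Mass distribution principle.) If a Borel probability measure $\mu$ is carried by a compact set $X$ and $\mu(B(t,r))\le Cr^D$ for all $t\in X$ and all small $r$, then $\dim_HX\ge D$.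
\item[(D4)] If $\mu$ is a finite Borel measure, $X$ is a Borel set with $\mu(X)>0$, and $\limsup_{r\to0}\log\mu(B(t,r))/\log r\ge s$ for all $t\in X$, then $\dim_PX\ge s$ \cite[Prop.~2.3]{Falconer}.
\end{enumerate}

\section{Transfer functions}\label{sec:transfer}

\subsection{The cohomological criterion}
An \emph{arc} is a half-open arc $[c,d)$ of the circle. A \emph{step function} is a function on the circle that is constant on each member of a finite partition into arcs; its \emph{jumps} are its points of discontinuity on the circle. Sums and products of step functions are step functions, and so is the composition of a step function with $R$. For $\{\pm1\}$-valued step functions, the set of jumps of a product is the symmetric difference of the sets of jumps of the factors.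

It is convenient to write \eqref{eq:graph} multiplicatively, with $g=(-1)^{\chi_A}$.

\begin{definition}
Let $I$ be a Borel subset of the circle. A \emph{transfer function for $I$} is a measurable $g\colon[0,1)\to\{\pm1\}$ with $g(Rx)g(x)=(-1)^{\chi_I(x)}$ for almost every $x$. It is \emph{strict} if it is a step function and the identity holds for every $x$.
\end{definition}

The product of transfer functions for $I$ and $J$ is a transfer function for $I\,\triangle\,J$, strict if both factors are.

\begin{proposition}\label{prop:criterion}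
$T_{\alpha,z}$ is not uniquely ergodic if and only if $[0,z)$ has a transfer function.
\end{proposition}

\begin{proof}
Write $T=T_{\alpha,z}$, let $\tilde\lambda$ be the product of $\lambda$ with the uniform measure on $\mathbb{Z}_2$, which is $T$-invariant, and let $\sigma(x,i)=(x,i+1)$, which commutes with $T$.

If $g$ is a transfer function, then $V=\{(x,i):(-1)^ig(x)=1\}$ is $T$-invariant up to a null set and $\tilde\lambda(V)=\frac12$. The normalized restriction of $\tilde\lambda$ to $V$ is a second invariant probability measure.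

Conversely, let $\mu\ne\tilde\lambda$ be an invariant probability measure. Its projection to $[0,1)$ is $R$-invariant, hence equal to $\lambda$. The measure $\nu=\frac12(\mu+\sigma_*\mu)$ is $\sigma$-invariant and projects to $\lambda$, so $\nu(W\times\{0\})=\nu(W\times\{1\})=\frac12\lambda(W)$ for Borel $W$, that is, $\nu=\tilde\lambda$. Ergodic measures are extreme points of the set of invariant probability measures, so $\tilde\lambda$ is not ergodic, and there is a bounded real invariant function $F$ that is not almost everywhere constant. Write $F(x,i)=F_+(x)+(-1)^iF_-(x)$. Comparing $F\circ T=F$ for $i=0$ and $i=1$ gives $F_+\circ R=F_+$ and $F_-\circ R=(-1)^{f_z}F_-$ almost everywhere. By ergodicity of $R$, both $F_+$ and $|F_-|$ are constant, and $|F_-|\ne0$ because $F$ is not constant. The sign of $F_-$ is a transfer function for $[0,z)$.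
\end{proof}

To extract information from a function that is merely measurable we use its behavior under small translations. For measurable $h\colon[0,1)\to\{\pm1\}$ and $s\in\mathbb{R}$ let
\[
\Delta(h,s)=\lambda\{x:h(x+s)\ne h(x)\}.
\]

\begin{lemma}\label{lem:Delta}
\begin{enumerate}
\item[(a)] $\Delta(h,s)\to0$ as $s\to0$.
\item[(b)] $\Delta(hh',s)\le\Delta(h,s)+\Delta(h',s)$ and $\Delta(h,s+s')\le\Delta(h,s)+\Delta(h,s')$.
\item[(c)] If $h$ is a step function with at most $M$ jumps, then $\Delta(h,s)\le M\|s\|$.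
\item[(d)] If $\Delta(h,s)\le\beta$ for all $s$, then $\min(\lambda\{h=1\},\lambda\{h=-1\})\le\beta$.
\end{enumerate}
\end{lemma}

\begin{proof}
Part (a) is the continuity of translations in $L^1$, since $\Delta(h,s)=\frac12\int|h(x+s)-h(x)|\,dx$. Part (b) is a union bound, using the translation invariance of $\lambda$ in the second inequality. For (c), if $h(x+s)\ne h(x)$ then a jump lies on the arc of length $\|s\|$ between $x$ and $x+s$, and for each jump the set of such $x$ has measure $\|s\|$. For (d), Fubini's theorem gives $\int_0^1\Delta(h,s)\,ds=2\lambda\{h=1\}\lambda\{h=-1\}$, and the larger of the two measures is at least $\frac12$.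
\end{proof}

For $Q\ge1$ let
\[
\varphi_Q(x)=(-1)^{\sum_{j<Q}f_z(R^jx)}.
\]
If $g$ is a transfer function for $[0,z)$, then $\varphi_Q(x)=g(R^Qx)g(x)$ almost everywhere. Since $q_n\alpha\equiv\theta_n\pmod1$ and $\theta_n\to0$, Lemma~\ref{lem:Delta}(a) yields
\begin{equation}\label{eq:rigid}
\lambda\{\varphi_{q_n}=-1\}=\Delta(g,\theta_n)\to0\qquad(n\to\infty).
\end{equation}
The left side is an explicit function of $\alpha$ and $z$, and this is how the existence of $g$ first constrains $z$.

\subsection{Towers}
In the example $z=2\alpha$ the arc $[0,2\alpha)$ was cut into two halves, the second being the image of the first under $R$. The same device works whenever an arc is cut into pairs of pieces, one piece of each pair being mapped to the other by $R^l$. The transfer function then changes sign along the orbit segments that join the pieces.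

\begin{lemma}\label{lem:tower}
Let $I=[w,w+2b\vartheta)$ be an arc, where $b\ge1$ is an integer, $\vartheta>0$, $2b\vartheta<1$, and $\vartheta\equiv\pm l\alpha\pmod1$ for an integer $l\ge1$. Then $I$ has a strict transfer function $u$ with at most $2bl$ jumps and $\lambda\{u=-1\}\le bl\vartheta$. If the arcs $R^iI$, $1\le i\le l$, are pairwise disjoint, then $\{u=-1\}$ is contained in their union and meets each of them in a set of measure exactly $b\vartheta$.
\end{lemma}

\begin{proof}
For $0\le s<b$ let $\mathcal{L}_s=w+2s\vartheta+[0,\vartheta)$ if $\vartheta\equiv l\alpha$, and $\mathcal{L}_s=w+(2s+1)\vartheta+[0,\vartheta)$ if $\vartheta\equiv-l\alpha$. In both cases $\mathcal{L}_s$ and $R^l\mathcal{L}_s$ are the two halves of $w+2s\vartheta+[0,2\vartheta)$, so $I$ is the disjoint union of the $2b$ arcs $\mathcal{L}_s$, $R^l\mathcal{L}_s$. Put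
\[
v=\sum_{s<b}\sum_{i=1}^l\chi_{R^i\mathcal{L}_s},\qquad u=(-1)^v .
\]
Since $\chi_{R^i\mathcal{L}}\circ R=\chi_{R^{i-1}\mathcal{L}}$, we have $v\circ R-v=\sum_s(\chi_{\mathcal{L}_s}-\chi_{R^l\mathcal{L}_s})\equiv\chi_I\pmod2$ everywhere. The function $v$ is a sum of $bl$ indicators of arcs of length $\vartheta$, which gives the two bounds. If the $R^iI$ are disjoint, then so are the arcs $R^i\mathcal{L}_s\subset R^iI$, and $\{u=-1\}$ is their union.
\end{proof}

We use the lemma in two forms.

\begin{corollary}\label{cor:move}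
\begin{enumerate}
\item[(a)] If $y\in2\Gamma\cap(0,1)$, then $[0,y)$ has a strict transfer function.
\item[(b)] Let $y,y'\in(0,1)$ with $y'-y=2b\theta_n$, $b\in\mathbb{Z}$, and let $I=[\min(y,y'),\max(y,y'))$. Let $u=1$ if $b=0$, and otherwise let $u$ be the function of Lemma~\ref{lem:tower} for $I$ with parameters $|b|$, $\vartheta=|\theta_n|$, $l=q_n$. Then $u$ has at most $2|b|q_n$ jumps, $\lambda\{u=-1\}\le|b|q_n|\theta_n|\le|b|/a_{n+1}$, and multiplication by $u$ turns a strict transfer function for $[0,y)$ into one for $[0,y')$.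
\end{enumerate}
\end{corollary}

\begin{proof}
(a) Write $y=2(r\alpha-s)$; then $r\ne0$ because $y\notin\mathbb{Z}$. Apply the lemma with $w=0$, $b=1$, $\vartheta=y/2$, $l=|r|$. (b) We have $|\theta_n|\equiv\pm q_n\alpha$, $|I|=2|b||\theta_n|<1$ and $[0,y')=[0,y)\,\triangle\,I$. The last inequality is \eqref{eq:cost}.
\end{proof}

Part (b) explains the cost in \eqref{eq:exp}: moving the endpoint by $2b\theta_n$ changes the transfer function on a set of measure at most $|b|/a_{n+1}$. If the costs are summable, infinitely many moves can be made.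

\begin{proposition}\label{prop:suff}
If $z\in(0,1)$ has a representation \eqref{eq:exp}, then $T_{\alpha,z}$ is not uniquely ergodic.
\end{proposition}

\begin{proof}
Let $z_n=\gamma+2\sum_{N<j\le n}b_j\theta_{j-1}\in2\Gamma$. Then $z_n\to z$, so $z_n\in(0,1)$ for $n\ge n_0$. Let $g_{n_0}$ be a strict transfer function for $[0,z_{n_0})$ and define $g_{n+1}=g_nu_{n+1}$, where $u_{n+1}$ is the function of Corollary~\ref{cor:move}(b) for $z_n$ and $z_{n+1}=z_n+2b_{n+1}\theta_n$. Then $g_n(Rx)g_n(x)=(-1)^{f_{z_n}(x)}$ for all $x$, and $\sum_n\lambda\{u_{n+1}=-1\}\le\sum_n|b_{n+1}|/a_{n+1}<\infty$. By the Borel--Cantelli lemma, for almost every $x$ the sequence $g_n(x)$ is eventually constant; let $g(x)$ be its limit. Since $f_{z_n}(x)\to f_z(x)$ for $x\ne z$, the function $g$ is a transfer function for $[0,z)$. Apply Proposition~\ref{prop:criterion}.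
\end{proof}

\begin{example}\label{ex:veech}
Suppose the $a_j$ are unbounded. Choose $2\le j_1<j_2<\cdots$ with $a_{j_i}\ge2^i$ and $|\theta_{j_1-2}|<\frac16$, choose $\gamma\in2\Gamma\cap(\frac13,\frac23)$, and consider $z=\gamma+2\sum_ie_i\theta_{j_i-1}$ with $e_i\in\{0,1\}$. The cost is at most $\sum_i2^{-i}=1$. By (F1), $|\theta_{j_i-1}|<2^{-i}|\theta_{j_i-2}|$. Summing over all $i$ gives $|z-\gamma|<\frac13$, so $z\in(0,1)$; summing over $i>i_0$ gives $\sum_{i>i_0}|\theta_{j_i-1}|<|\theta_{j_{i_0}-1}|$, so different sequences $(e_i)$ give different $z$. By Theorem~\ref{thm:class}, $E_\alpha$ is uncountable. If instead $a_j\le A$ for all $j$, then every nonzero digit costs at least $1/A$, so \eqref{eq:exp} forces $z\in2\Gamma$, and $E_\alpha$ is empty. This is the dichotomy of Veech's theorem.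
\end{example}

\subsection{Parameters on the orbit of $0$}
For $z\in\Gamma$ the function $\varphi_{q_n}$ can be computed. Take $z=\alpha$. Then $f_\alpha(x)=\lfloor x\rfloor-\lfloor x-\alpha\rfloor$, the right side being $1$-periodic in $x$, and the sum telescopes:
\[
\sum_{j<q_n}f_\alpha(R^jx)=\lfloor x-\alpha+q_n\alpha\rfloor-\lfloor x-\alpha\rfloor=p_n+\bigl(\lfloor x-\alpha+\theta_n\rfloor-\lfloor x-\alpha\rfloor\bigr).
\]
The bracket vanishes off an arc of length $|\theta_n|$, so $\varphi_{q_n}=(-1)^{p_n}$ off that arc. By (F3), $p_n$ and $p_{n+1}$ are not both even. So \eqref{eq:rigid} fails and $T_{\alpha,\alpha}$ is uniquely ergodic. The next lemma is the general form of this computation. For $y\in\mathbb{R}$ let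
\[
F_y(x)=\lfloor x\rfloor-\lfloor x-y\rfloor .
\]
This is a $1$-periodic integer-valued function, and $F_z=f_z$ on $[0,1)$ when $z\in(0,1)$. Let $A_n$ be the set of $x$ modulo $1$ with $\lfloor x+\theta_n\rfloor\ne\lfloor x\rfloor$. It is the arc $[1-\theta_n,1)$ if $\theta_n>0$ and $[0,|\theta_n|)$ if $\theta_n<0$, and on it the two integers differ by $\pm1$.

\begin{lemma}\label{lem:parity}
Let $y=m\alpha-d$ with $m,d\in\mathbb{Z}$, and $n\ge0$. There is a set $\mathcal{I}_m$ of $|m|$ consecutive integers such that for all $x$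
\[
\sum_{j<q_n}F_y(x+j\alpha)\equiv mp_n-dq_n+c(x)\pmod2,\qquad c(x)=\sum_{i\in\mathcal{I}_m}\chi_{A_n}(x+i\alpha).
\]
\end{lemma}

\begin{proof}
Put $q=q_n$ and $\beta_j=\lfloor x+j\alpha\rfloor$. Then $F_y(x+j\alpha)=\beta_j-\beta_{j-m}-d$. For $m>0$, splitting $\sum_{j=-m}^{q-1}\beta_j$ once at $0$ and once at $q-m$ gives $\sum_{j=0}^{q-1}(\beta_j-\beta_{j-m})=\sum_{i=-m}^{-1}(\beta_{i+q}-\beta_i)$; let $\mathcal{I}_m=\{-m,\dots,-1\}$. For $m<0$, splitting $\sum_{j=0}^{q+|m|-1}\beta_j$ once at $q$ and once at $|m|$ gives $\sum_{j=0}^{q-1}(\beta_j-\beta_{j-m})=-\sum_{i=0}^{|m|-1}(\beta_{i+q}-\beta_i)$; let $\mathcal{I}_m=\{0,\dots,|m|-1\}$. For $m=0$ the sum is $0$ and $\mathcal{I}_0=\emptyset$. Finally $\beta_{i+q}-\beta_i=p_n+\lfloor x+i\alpha+\theta_n\rfloor-\lfloor x+i\alpha\rfloor\equiv p_n+\chi_{A_n}(x+i\alpha)\pmod2$.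
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:class}(c)]
Let $z=m\alpha-d\in(0,1)$ and suppose $T_{\alpha,z}$ is not uniquely ergodic, so that \eqref{eq:rigid} holds. By Lemma~\ref{lem:parity}, $\varphi_{q_n}=(-1)^{mp_n-dq_n}$ off a set of measure at most $|m||\theta_n|\to0$. Hence $mp_n-dq_n$ is even for all large $n$. By (F3), the linear map $(m,d)\mapsto(mp_{n-1}-dq_{n-1},\,mp_n-dq_n)$ has determinant $\pm1$, so it is invertible modulo $2$. Thus $m$ and $d$ are even.
\end{proof}

\subsection{Minimality}

\begin{proof}[Proof of Theorem~\ref{thm:class}(a)]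
Let $z\in2\Gamma$ and let $g$ be a strict transfer function for $[0,z)$. The set $V=\{(x,i):(-1)^ig(x)=1\}$ satisfies $T_{\alpha,z}V\subset V$ and is not empty. If $U$ is an arc on which $g$ is constant, then one of $U\times\{0\}$, $U\times\{1\}$ is disjoint from $V$. So orbits of points of $V$ are not dense.

Conversely, suppose that the forward orbit of $(x,i)$ is not dense. Then it misses $U\times\{i_0\}$ for some arc $U$ and some $i_0$. We build a strict transfer function from first entrances to $U$. For $y$ in the circle let $\tau(y)=\min\{n\ge1:R^ny\in U\}$. The interiors of the arcs $R^{-n}U$, $n\ge1$, cover the circle, so by compactness $\tau$ is bounded. Each set $\{\tau=n\}$ is a finite Boolean combination of arcs, so $\tau$ and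
\[
\psi(y)=\sum_{j<\tau(y)}f_z(R^jy)
\]
are step functions. We claim that $\psi$ is even on $U$. Cut $U$ into finitely many arcs on which $\psi$ is constant, and let $U'$ be one of them. There is $n\ge0$ with $y=R^nx\in U'$. At the times $n$ and $n+\tau(y)$ the first coordinate of the orbit of $(x,i)$ is in $U$, so the second coordinate is $i_0+1$ at both times. The two second coordinates differ by $\psi(y)$, which proves the claim.

Let $g=(-1)^\psi$. If $Ry\notin U$, then $\tau(y)=1+\tau(Ry)$ and $\psi(y)=f_z(y)+\psi(Ry)$. If $Ry\in U$, then $\psi(y)=f_z(y)$ and $\psi(Ry)$ is even. In both cases $g(Ry)g(y)=(-1)^{f_z(y)}$, so $g$ is a strict transfer function. Let $D$ be its finite set of jumps. The jumps of $g\circ R$ form the set $D-\alpha$ and those of $(-1)^{f_z}$ are $0$ and $z$, so $D\,\triangle\,(D-\alpha)=\{0,z\}$. Each two-sided $R$-orbit contains equally many points of $D$ and of $D-\alpha$, hence an even number of points of their symmetric difference. So $0$ and $z$ lie on the same orbit, that is, $z\in\Gamma$. Since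 $T_{\alpha,z}$ is not uniquely ergodic by Proposition~\ref{prop:criterion}, part (c) gives $z\in2\Gamma$.
\end{proof}

\section{From a transfer function to a digit expansion}\label{sec:necessity}

It remains to show that a parameter $z$ with a transfer function has an expansion \eqref{eq:exp}. For $z\in\Gamma$ this follows from Theorem~\ref{thm:class}(c): then $z\in2\Gamma$, and we take $\gamma=z$ and all $b_j=0$. So throughout this section
\[
z\notin\Gamma,\qquad g\text{ is a transfer function for }[0,z),\qquad \eta=10^{-3}.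
\]
There are three steps. At each scale $1/q_n$ we find a good approximation $z_n\in2\Gamma$ of $z$; we show that consecutive approximations differ by a multiple of $2\theta_n$; and we show that the costs of these multiples are summable.

\subsection{Approximation by points of $2\Gamma$}
For $0\le m<q_n$ we have $|m\alpha-mp_n/q_n|=m|\theta_n|/q_n<1/q_{n+1}$, and the fractions $mp_n/q_n$ run through all multiples of $1/q_n$ modulo $1$. Therefore
\begin{equation}\label{eq:dense}
\text{every point of the circle is within }2/q_n\text{ of some }m\alpha\text{ with }0\le m<q_n .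
\end{equation}
A transfer function improves this for the point $z$ by a small factor, both in the distance and in the size of $m$, and it fixes the parity.

\begin{lemma}\label{lem:approx}
For all large $n$ there are integers $r_n,s_n$ with $|r_n|\le\eta q_n$ and $|z-2(r_n\alpha-s_n)|\le\eta/q_n$.
\end{lemma}

\begin{proof}
Let $\rho=\eta/2$. By \eqref{eq:rigid}, for all large $n\ge2$ we have $\lambda\{\varphi_{q_\nu}=-1\}\le\rho^2$ for $\nu=n-1$ and $\nu=n$. Fix such an $n$ and write $q=q_n$.

\emph{Step 1: pairing the jumps.} The factor $(-1)^{f_z(R^jx)}$ of $\varphi_q$ jumps at $-j\alpha$ and $z-j\alpha$. Because $z\notin\Gamma$, the $2q$ points of $D_0=\{-j\alpha\}_{0\le j<q}$ and $D_z=\{z-j\alpha\}_{0\le j<q}$ are distinct, so no jumps cancel. They cut the circle into $2q$ arcs on which $\varphi_q$ is alternately $+1$ and $-1$, and each of the points is an endpoint of exactly one of the $q$ negative arcs. The negative arcs have total length at most $\rho^2$, so at most $\rho q$ of them are longer than $\rho/q$. Call the others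 \emph{short}; there are at least $(1-\rho)q$ of them. By (F2), two points of $D_0$, or two points of $D_z$, are at distance greater than $1/(2q)>\rho/q$. So a short arc has endpoints $-j\alpha$ and $z-i\alpha$ for some $0\le i,j<q$, and $m=i-j$ satisfies
\[
|m|<q,\qquad \|z-m\alpha\|\le\rho/q .
\]
Let $\mathcal{M}$ be the set of integers $m$ obtained from short arcs. Different short arcs have different $j$, and a given $m$ is compatible with only $q-|m|$ values of $j$, since both $j$ and $j+m$ lie in $[0,q)$. Hence
\begin{equation}\label{eq:count-m}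
\sum_{m\in\mathcal{M}}(q-|m|)\ge(1-\rho)q .
\end{equation}
In particular $\mathcal{M}\neq\emptyset$. For distinct $m,m'\in\mathcal{M}$ we have $\|(m-m')\alpha\|\le2\rho/q<|\theta_{n-1}|$, so $|m-m'|\ge q$ by (F2). As $\mathcal{M}\subset(-q,q)$, it has at most two elements.

If $\mathcal{M}$ has one element, \eqref{eq:count-m} shows that it is small. With two elements the count alone does not: it is compatible with $m\approx q/2$, $m'\approx-q/2$. The information at level $q_{n-1}$ excludes this, and it also gives the parity.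

\emph{Step 2: a dichotomy.} Let $m\in\mathcal{M}$, choose $d\in\mathbb{Z}$ with $|z-y|\le\rho/q$ for $y=m\alpha-d$, and let $\nu\in\{n-1,n\}$. The difference $F_z(x)-F_y(x)=\lfloor x-y\rfloor-\lfloor x-z\rfloor$ vanishes off an arc of length $|z-y|$. Hence $\sum_{j<q_\nu}f_z(R^jx)=\sum_{j<q_\nu}F_y(x+j\alpha)$ off a set of measure at most $q_\nu\rho/q\le\rho$. By Lemma~\ref{lem:parity} and the choice of $n$,
\[
mp_\nu-dq_\nu+c(x)\ \text{ is even off a set of measure at most }\rho+\rho^2\le2\rho,
\]
where $c$ is the sum of the indicators of the arcs $A_\nu-i\alpha$, $i\in\mathcal{I}_m$. These arcs have length $|\theta_\nu|\le|\theta_{n-1}|$, and $\mathcal{I}_m$ consists of fewer than $q_n$ consecutive integers, so they are disjoint by (F2). Thus $c$ is the indicator of a set of measure $|m||\theta_\nu|$, and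
\begin{equation}\label{eq:dich}
\begin{aligned}
&\text{either }\ mp_\nu-dq_\nu\ \text{ is even and }\ |m||\theta_\nu|\le2\rho,\\
&\text{or }\ mp_\nu-dq_\nu\ \text{ is odd and }\ |m||\theta_\nu|\ge1-2\rho .
\end{aligned}
\end{equation}

\emph{Step 3: some $m\in\mathcal{M}$ has $|m|\le4\rho q$.} If $\mathcal{M}=\{m\}$, then $|m|\le\rho q$ by \eqref{eq:count-m}. If $\mathcal{M}=\{m,m'\}$, then $|m|+|m'|\le(1+\rho)q$. Since $1/(2q)<|\theta_{n-1}|<1/q$, the dichotomy \eqref{eq:dich} for $\nu=n-1$ shows that each of $|m|$, $|m'|$ is either at most $4\rho q$ or greater than $(1-2\rho)q$. They are not both greater than $(1-2\rho)q$, because $2(1-2\rho)>1+\rho$.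

\emph{Step 4: parity.} For this $m$ we have $|m||\theta_n|\le|m||\theta_{n-1}|\le4\rho<1-2\rho$. So the first alternative of \eqref{eq:dich} holds for both values of $\nu$, and $mp_{n-1}-dq_{n-1}$ and $mp_n-dq_n$ are even. As in the proof of Theorem~\ref{thm:class}(c), $m$ and $d$ are even. Put $r_n=m/2$ and $s_n=d/2$; then $|r_n|\le2\rho q=\eta q$ and $|z-y|\le\rho/q\le\eta/q$.
\end{proof}

\subsection{The digits}
Put $z_n=2(r_n\alpha-s_n)$. Then $z_n\to z$. Fix $N\ge2$ such that for $n\ge N$ Lemma~\ref{lem:approx} applies and $z_n\in(0,1)$.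

\begin{lemma}\label{lem:digits}
For $n\ge N$ there is an integer $b_{n+1}$ with $z_{n+1}-z_n=2b_{n+1}\theta_n$ and
\[
|b_{n+1}|q_n\le2\eta q_{n+1},\qquad |b_{n+1}|\le4\eta a_{n+1}.
\]
\end{lemma}

\begin{proof}
Let $r=r_{n+1}-r_n$ and $s=s_{n+1}-s_n$. Then $|r|\le2\eta q_{n+1}$ and $|r\alpha-s|=\frac12|z_{n+1}-z_n|\le\eta/q_n$. By (F3), $(q_n,p_n)$ and $(q_{n+1},p_{n+1})$ form a basis of $\mathbb{Z}^2$, so $(r,s)=b(q_n,p_n)+b'(q_{n+1},p_{n+1})$ with integers $b,b'$. Then $r\alpha-s=b\theta_n+b'\theta_{n+1}$, and
\[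
q_n(r\alpha-s)-r\theta_n=b'(q_n\theta_{n+1}-q_{n+1}\theta_n)=\pm b' .
\]
Hence $|b'|\le\eta+2\eta q_{n+1}|\theta_n|\le3\eta<1$, so $b'=0$. With $b_{n+1}=b$ we get $r\alpha-s=b_{n+1}\theta_n$ and $|b_{n+1}|q_n=|r|\le2\eta q_{n+1}\le4\eta a_{n+1}q_n$.
\end{proof}

\subsection{Summability of the costs}
So far each digit is cheap. As Section~\ref{sec:heur} indicates, this is far from enough; we need a converse to the Borel--Cantelli argument of Proposition~\ref{prop:suff}. Let $u_{n+1}$ be the function of Corollary~\ref{cor:move}(b) for $z_n$ and $z_{n+1}$, and $B_{n+1}=\{u_{n+1}=-1\}$. The set where a product $\prod_iu_{i+1}$ equals $-1$ is the iterated symmetric difference of the sets $B_{i+1}$. We first show that this set stays small, by comparing the product with $g$. That alone does not bound $\sum_i\lambda(B_{i+1})$, since the sets might cancel one another. They do not, because $B_{n+1}$ is spread evenly at scale $1/q_n$, whereas the earlier product has few jumps compared with $q_n$.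

\begin{lemma}\label{lem:sum}
There is $N'\ge N$ with $\sum_{n\ge N'}|b_{n+1}|/a_{n+1}\le420\eta$.
\end{lemma}

\begin{proof}
\emph{Step 1: the sets $B_{n+1}$.} Let $n\ge N$, and let $I_n$ be the arc between $z_n$ and $z_{n+1}$ (empty if $b_{n+1}=0$). By Lemma~\ref{lem:digits} and (F1),
\[
|I_n|=2|b_{n+1}||\theta_n|\le8\eta a_{n+1}|\theta_n|\le8\eta|\theta_{n-1}| .
\]
By (F2), the left endpoints of the arcs $R^iI_n$, $1\le i\le q_n$, are at mutual distance at least $|\theta_{n-1}|$, so these arcs are disjoint. By Lemma~\ref{lem:tower}, $B_{n+1}$ is contained in their union and meets each in measure $|b_{n+1}||\theta_n|$. Hence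
\begin{equation}\label{eq:Bn}
\lambda(B_{n+1})=|b_{n+1}|q_n|\theta_n|\le2\eta q_{n+1}|\theta_n|\le2\eta .
\end{equation}
Moreover, for $N\le n'\le n$ the number of jumps of $\prod_{n'\le i<n}u_{i+1}$ is at most
\begin{equation}\label{eq:jumps}
\sum_{N\le i<n}2|b_{i+1}|q_i\le4\eta\sum_{i\le n}q_i\le16\eta q_n .
\end{equation}

\emph{Step 2: a nearly constant function.} Let $g_N$ be a strict transfer function for $[0,z_N)$ and $G_n=\prod_{N\le i<n}u_{i+1}$. Then $g_NG_n$ is a strict transfer function for $[0,z_n)$, and $h_n=g\,g_NG_n$ is a transfer function for the arc $J_n$ between $z_n$ and $z$, which has length at most $\eta/q_n$. Such a function is almost invariant under $R^m$ for $0\le m<q_n$: outside a null set, $h_n(R^mx)\ne h_n(x)$ forces $R^jx\in J_n$ for some $j<m$, so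
\[
\Delta(h_n,m\alpha)\le m|J_n|\le\eta\qquad(0\le m<q_n).
\]
It is also almost invariant under translations of size $2/q_n$. Indeed, by Lemma~\ref{lem:Delta}(a) there is $N'\ge N$ such that $\Delta(g,s)\le\eta$ and $\Delta(g_N,s)\le\eta$ for $|s|\le2/q_{N'}$. For $n\ge N'$ and $|s|\le2/q_n$, Lemma~\ref{lem:Delta}(c) and \eqref{eq:jumps} give $\Delta(G_n,s)\le32\eta$, hence $\Delta(h_n,s)\le34\eta$. By \eqref{eq:dense} and Lemma~\ref{lem:Delta}(b), $\Delta(h_n,s)\le35\eta$ for \emph{all} $s$. By Lemma~\ref{lem:Delta}(d), $h_n$ is constant off a set of measure at most $35\eta$, for every $n\ge N'$.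

\emph{Step 3: the symmetric differences stay small.} For $n\ge N'$ let $W_n=h_nh_{N'}=\prod_{N'\le i<n}u_{i+1}$ and $P_n=\{W_n=-1\}$. By Step 2, $W_n$ is constant off a set of measure at most $70\eta$, so $\lambda(P_n)\in[0,70\eta]\cup[1-70\eta,1]$. Also $P_{N'}=\emptyset$ and $P_{n+1}=P_n\,\triangle\,B_{n+1}$. If $\lambda(P_n)\le70\eta$, then $\lambda(P_{n+1})\le72\eta<1-70\eta$ by \eqref{eq:Bn}, and so $\lambda(P_{n+1})\le70\eta$. By induction $\lambda(P_n)\le70\eta$ for all $n\ge N'$.

\emph{Step 4: little cancellation.} By \eqref{eq:jumps}, $P_n$ is a disjoint union of at most $8\eta q_n$ arcs. Let $K$ be one of them. If $R^iI_n$ meets $K$, its left endpoint lies in an arc of length $|K|+|I_n|$. These endpoints are $|\theta_{n-1}|$-separated, so the number of $i\in[1,q_n]$ for which $R^iI_n$ meets $K$ is at most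
\[
1+\frac{|K|+8\eta|\theta_{n-1}|}{|\theta_{n-1}|}\le2+2q_n|K| .
\]
Summing over $K$, at most $16\eta q_n+140\eta q_n$ of the arcs $R^iI_n$ meet $P_n$. Therefore
\[
\lambda(B_{n+1}\cap P_n)\le156\eta q_n|b_{n+1}||\theta_n|=156\eta\,\lambda(B_{n+1})\le\tfrac14\lambda(B_{n+1}),
\]
and
\[
\lambda(P_{n+1})=\lambda(P_n)+\lambda(B_{n+1})-2\lambda(B_{n+1}\cap P_n)\ge\lambda(P_n)+\tfrac12\lambda(B_{n+1}).
\]
Since $\lambda(P_n)\le70\eta$ for all $n$, we obtain $\sum_{n\ge N'}\lambda(B_{n+1})\le140\eta$. By \eqref{eq:Bn} and \eqref{eq:cost}, $\lambda(B_{n+1})\ge|b_{n+1}|/(3a_{n+1})$.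
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:class}(b)]
Sufficiency is Proposition~\ref{prop:suff}, and necessity for $z\in\Gamma$ was noted at the start of this section. For $z\notin\Gamma$, Lemma~\ref{lem:digits} and $z_n\to z$ give $z=z_{N'}+2\sum_{n\ge N'}b_{n+1}\theta_n$ with $z_{N'}\in2\Gamma$, and the costs are summable by Lemma~\ref{lem:sum}. For the last assertion, take any representation \eqref{eq:exp}, choose $N''\ge N$ with $\sum_{j>N''}|b_j|/a_j\le\delta$, and replace $N$ by $N''$ and $\gamma$ by $\gamma+2\sum_{N<j\le N''}b_j\theta_{j-1}\in2\Gamma$.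
\end{proof}

For $N\ge1$ and $\delta>0$ let
\[
Y_{N,\delta}=\Bigl\{\sum_{j>N}b_j\theta_{j-1}:\ b_j\in\mathbb{Z},\ \sum_{j>N}\frac{|b_j|}{a_j}\le\delta\Bigr\}.
\]
By parts (a) and (c) of Theorem~\ref{thm:class}, $E_\alpha\cap\Gamma=\emptyset$, and part (b) gives, for every $\delta>0$, the countable cover
\begin{equation}\label{eq:cover}
E_\alpha\subset\bigcup_{N\ge1}\ \bigcup_{\gamma\in2\Gamma}\bigl(\gamma+2Y_{N,\delta}\bigr).
\end{equation}

\section{Upper bounds: counting words of small cost}\label{sec:upper}

Fix $N\ge1$ and $0<\delta<\frac1{2e}$. Put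
\[
\kappa=\frac{1}{\log(1/\delta)}<1,\qquad \omega(\delta)=2\kappa\log\frac{4e}{\kappa},
\]
so that $\omega(\delta)\to0$ as $\delta\to0$. For $K>N$ let $\mathcal{N}_K$ be the number of integer vectors $(b_{N+1},\dots,b_K)$ with $\sum_j|b_j|/a_j\le\delta$. For a point of $Y_{N,\delta}$, \eqref{eq:cost} bounds the tail of the series by
\[
\Bigl|\sum_{j>K}b_j\theta_{j-1}\Bigr|\le\sum_{j>K}\frac{|b_j|}{a_jq_{j-1}}\le\frac{\delta}{q_K},
\]
so $Y_{N,\delta}$ is covered by $\mathcal{N}_K$ closed intervals of length $2\delta/q_K$.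

\begin{lemma}\label{lem:count}
For all large $K$, $\ \log\mathcal{N}_K\le\Sigma_K+\omega(\delta)L_K+\log(K+1)$.
\end{lemma}

\begin{proof}
Let $K$ be so large that $K\le4L_K$. We classify the vectors by their support $S=\{j:b_j\ne0\}$. Let $s=\#S$. For $j\in S$ we have $1\le|b_j|\le\delta a_j$, so $\delta^{-s}\le\prod_{j\in S}a_j\le q_K$, that is, $s\le\kappa L_K$. The function $x\mapsto x\log(4eL_K/x)$ has derivative $\log(4L_K/x)$, so it increases on $(0,4L_K]$. Hence for $1\le s\le\kappa L_K$
\begin{equation}\label{eq:entropy}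
s\log\frac{eK}{s}\le s\log\frac{4eL_K}{s}\le\kappa L_K\log\frac{4e}{\kappa}=\tfrac12\omega(\delta)L_K .
\end{equation}

\emph{Number of supports.} There are at most $\binom Ks\le(eK/s)^s$ supports of size $s\ge1$, one of size $0$, and at most $K+1$ possible sizes. By \eqref{eq:entropy} there are at most $(K+1)\exp(\frac12\omega(\delta)L_K)$ supports.

\emph{Vectors with given support.} For $S=\emptyset$ there is one vector. Let $s\ge1$. The unit cubes $\prod_{j\in S}(|b_j|-1,|b_j|]$ belonging to different $(|b_j|)_{j\in S}$ are disjoint and lie in the simplex $\{x_j\ge0,\ \sum_{j\in S}x_j/a_j\le\delta\}$, whose volume is $\delta^s\prod_{j\in S}a_j/s!$. There are $2^s$ choices of signs. Using $s!\ge(s/e)^s$ and $2e\delta<1$, the number of vectors with support $S$ is at most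
\[
\frac{2^s\delta^s}{s!}\prod_{j\in S}a_j\le\prod_{j\in S}\frac{2e\delta a_j}{s}\le\Bigl(\frac Ks\Bigr)^s\prod_{j\in S}\frac{a_j}{K}\le\exp\bigl(\tfrac12\omega(\delta)L_K+\Sigma_K\bigr),
\]
by \eqref{eq:entropy} again. Multiply the two bounds.
\end{proof}

\begin{proposition}\label{prop:upper}
$\dim_HE_\alpha\le\Lambda(\alpha)$ and $\dim_PE_\alpha\le\overline{\Lambda}(\alpha)$.
\end{proposition}

\begin{proof}
By (F4), $\log(K+1)=o(L_K)$. So (D2) and Lemma~\ref{lem:count} give
\[
\dim_HY_{N,\delta}\le\liminf_{K\to\infty}\frac{\log\mathcal{N}_K}{\log(q_K/2\delta)}\le\Lambda(\alpha)+\omega(\delta).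
\]

For the upper box dimension all scales matter, including those between $1/q_{K+1}$ and $1/q_K$. Let $1/q_{K+1}\le r\le1/q_K$ and $x=\log(1/r)\in[L_K,L_{K+1}]$. An interval of length $2\delta/q_K$ is covered by $1+2\delta/(q_Kr)\le3/(q_Kr)$ intervals of length $r$, so $\log N(Y_{N,\delta},r)\le\log\mathcal{N}_K+x-L_K+\log3$. By Lemma~\ref{lem:count} and $x\ge L_K$,
\[
\frac{\log N(Y_{N,\delta},r)}{x}\le1-\frac{L_K-\Sigma_K}{x}+\omega(\delta)+o(1)\le\frac{L_{K+1}-L_K+\Sigma_K}{L_{K+1}}+\omega(\delta)+o(1),
\]
where the second step uses $L_K-\Sigma_K\ge0$ and $x\le L_{K+1}$. So the worst scale is $1/q_{K+1}$, and we compare the numerator with $\Sigma_{K+1}$. We have $L_{K+1}-L_K\le\log a_{K+1}+\log2$. Since $\log^+\frac{a}{K+1}\ge\log^+\frac aK-\log\frac{K+1}K$ and $K\log\frac{K+1}K\le1$,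
\[
\Sigma_{K+1}\ge\Sigma_K-1+\log a_{K+1}-\log(K+1).
\]
Thus $L_{K+1}-L_K+\Sigma_K\le\Sigma_{K+1}+o(L_{K+1})$, and $\overline{\dim}_BY_{N,\delta}\le\overline{\Lambda}(\alpha)+\omega(\delta)$.

By \eqref{eq:cover} and (D1), $\dim_HE_\alpha\le\Lambda(\alpha)+\omega(\delta)$ and $\dim_PE_\alpha\le\overline{\Lambda}(\alpha)+\omega(\delta)$. Let $\delta\to0$.
\end{proof}

\section{Lower bounds: Cantor sets of parameters}\label{sec:lower}

\subsection{A Cantor set for each budget}
We allot a cost $\varepsilon_j$ to position $j$ and let the digits vary independently within their allowances. Let $\varepsilon_j\ge0$ with $\sum_j\varepsilon_j<\infty$, and put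
\[
n_j=\max(1,\lfloor\varepsilon_ja_j\rfloor),\qquad M_k=\prod_{j\le k}n_j .
\]
Then $n_j\ge\frac12\varepsilon_ja_j$, since $\lfloor x\rfloor\ge x/2$ for $x\ge1$, and $n_j-1\le\varepsilon_ja_j$. Choose $N\ge1$ with $\sum_{j>N}\varepsilon_j\le\frac12$ and $|\theta_{N-1}|<\frac13$. Let $X$ be the set of all $t=\sum_{j>N}b_j\theta_{j-1}$ with $b_j\in\{0,\dots,n_j-1\}$, and let $\mu$ be the law of $t$ when the $b_j$ are independent and uniformly distributed. The set $X$ is compact, as a continuous image of a product of finite sets, and it carries $\mu$.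

\begin{lemma}\label{lem:cantor}
\begin{enumerate}
\item[(a)] $\dim_HE_\alpha\ge\dim_HX$ and $\dim_PE_\alpha\ge\dim_PX$.
\item[(b)] If $t\in X$, $k>N$ and $|\theta_k|/2<r\le|\theta_{k-1}|/2$, then
\[
\mu(B(t,r))\le M_N\min\Bigl(\frac1{M_k},\ \frac{6r}{|\theta_k|\,M_k\,n_{k+1}}\Bigr).
\]
\end{enumerate}
\end{lemma}

\begin{proof}
By (F1), for $l>j\ge N$,
\begin{equation}\label{eq:tail}
(n_l-1)|\theta_{l-1}|\le\varepsilon_la_l|\theta_{l-1}|\le\varepsilon_l|\theta_{l-2}|\le\varepsilon_l|\theta_{j-1}| .
\end{equation}

(a) Summing \eqref{eq:tail} with $j=N$ gives $|t|\le\frac12|\theta_{N-1}|<\frac16$ on $X$. Choose $\gamma\in2\Gamma\cap(\frac13,\frac23)$. For $t\in X$ the point $z=\gamma+2t$ lies in $(0,1)$ and has the form \eqref{eq:exp}, because $\sum_jb_j/a_j\le\sum_j\varepsilon_j<\infty$. By Theorem~\ref{thm:class}, $z\in E_\alpha$ unless $z\in2\Gamma$. So $\gamma+2X\subset E_\alpha\cup2\Gamma$, and (D1) gives the claim.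

(b) Let $t,t'\in X$ be given by digit sequences that first differ at position $j>N$. By \eqref{eq:tail} and $|b_l-b_l'|\le n_l-1$,
\begin{equation}\label{eq:sep}
|t-t'|\ge|b_j-b_j'||\theta_{j-1}|-|\theta_{j-1}|\sum_{l>j}\varepsilon_l\ge\tfrac12|b_j-b_j'||\theta_{j-1}| .
\end{equation}
Now let $|t-t'|<r$. A first difference at $j\le k$ would give $|t-t'|\ge\frac12|\theta_{k-1}|\ge r$. So $b_j'=b_j$ for $N<j\le k$, an event of probability $M_N/M_k$. Furthermore \eqref{eq:sep} gives $|b_{k+1}-b_{k+1}'|\le2r/|\theta_k|$, which leaves at most $1+4r/|\theta_k|\le6r/|\theta_k|$ of the $n_{k+1}$ values for $b_{k+1}'$; here we used $2r/|\theta_k|>1$.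
\end{proof}

\subsection{Distributing the budget among scales}
To make $M_k$ close to $e^{\Sigma_k}$ for one $k$, we allot about $1/k$ to each position $j\le k$ with $a_j>k$. To do this for a sequence of scales $k_1<k_2<\cdots$ with finite total cost, we shrink the allotment for the $i$-th scale by the factor $i^{-2}$. This loses $2\log i$ in $\log n_j$ at each position used, and by (F5) there are $O(L_{k_i}/\log L_{k_i})$ such positions. The loss is negligible if $\log i=o(\log L_{k_i})$. This is not guaranteed when all integers are used as scales, since $k$ can be comparable to $L_k$; so the scales must be sparse.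

\begin{lemma}\label{lem:budget}
Let $k_1<k_2<\cdots$ be positive integers with $i=O(\log L_{k_i})$ as $i\to\infty$. Put
\[
S_i=\{j\le k_i:\ a_j>k_i\},\qquad \varepsilon_j=\max\Bigl\{\frac1{i^2k_i}:\ j\in S_i\Bigr\}\qquad(\max\emptyset=0).
\]
Then $\sum_j\varepsilon_j<\infty$ and $\log M_{k_i}\ge\Sigma_{k_i}-o(L_{k_i})$.
\end{lemma}

\begin{proof}
Since $\#S_i\le k_i$, we have $\sum_j\varepsilon_j\le\sum_i\#S_i/(i^2k_i)\le\sum_ii^{-2}$. For $j\in S_i$ we have $n_j\ge a_j/(2i^2k_i)$, and $n_j\ge1$ for all $j$. Therefore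
\[
\log M_{k_i}\ge\sum_{j\in S_i}\log\frac{a_j}{k_i}-\#S_i\,(2\log i+\log2)=\Sigma_{k_i}-\#S_i\,(2\log i+\log2).
\]
On $S_i$ we have $a_j>k_i\ge\#S_i$, so (F5) gives $\#S_i=O(L_{k_i}/\log L_{k_i})$, while $\log i=O(\log\log L_{k_i})$.
\end{proof}

\begin{proposition}\label{prop:lowerP}
$\dim_PE_\alpha\ge\overline{\Lambda}(\alpha)$.
\end{proposition}

\begin{proof}
We may assume $\overline{\Lambda}(\alpha)>0$. By (D4) it suffices to control a sequence of radii. Choose $k_1<k_2<\cdots$ with $k_i\ge e^i$ and $\Sigma_{k_i}/L_{k_i}\to\overline{\Lambda}(\alpha)$. Then $i\le\log k_i\le\log(4L_{k_i})$ for large $i$, so Lemma~\ref{lem:budget} applies; let $X,\mu$ be built from its $\varepsilon_j$. For $r_i=|\theta_{k_i-1}|/2$, Lemma~\ref{lem:cantor}(b) gives $\mu(B(t,r_i))\le M_N/M_{k_i}$ for $t\in X$ and large $i$, and $1/r_i\le4q_{k_i}$ by (F1). Hence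
\[
\limsup_{i\to\infty}\frac{\log\mu(B(t,r_i))}{\log r_i}\ge\limsup_{i\to\infty}\frac{\Sigma_{k_i}-o(L_{k_i})}{L_{k_i}+\log4}=\overline{\Lambda}(\alpha).
\]
By (D4), $\dim_PX\ge\overline{\Lambda}(\alpha)$, and Lemma~\ref{lem:cantor}(a) concludes.
\end{proof}

For the Hausdorff dimension, (D3) requires a bound at all radii. We choose the scales so that $L_{k_i}$ grows at least geometrically, yet every $L_k$ is within a factor $1+\eta$ of some $L_{k_i}$ with $k_i\le k$.

\begin{proposition}\label{prop:lowerH}
$\dim_HE_\alpha\ge\Lambda(\alpha)$.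
\end{proposition}

\begin{proof}
We may assume $\Lambda(\alpha)>0$. Let $0<D<\Lambda(\alpha)$; then $D<1$ because $\Sigma_k\le L_k$. Choose $\eta\in(0,1)$ and $D'$ with $D(1+\eta)^2<D'<\Lambda(\alpha)$, and choose $k_1\ge1$ with $L_{k_1}\ge1$ and $\Sigma_k\ge D'L_k$ for all $k\ge k_1$. Recursively, let $k_{i+1}$ be the smallest $k$ with $L_k>(1+\eta)L_{k_i}$. Then $L_{k_i}\ge(1+\eta)^{i-1}$, so $i=O(\log L_{k_i})$ and Lemma~\ref{lem:budget} applies; let $X,\mu$ be built from its $\varepsilon_j$. If $k_i\le k<k_{i+1}$, then $L_k\le(1+\eta)L_{k_i}$, and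
\[
\log M_k\ge\log M_{k_i}\ge(D'-o(1))L_{k_i}\ge\Bigl(\frac{D'}{1+\eta}-o(1)\Bigr)L_k .
\]
Since $D'/(1+\eta)>D(1+\eta)$, for all large $k$
\begin{equation}\label{eq:Mk}
M_k\ge q_k^{D(1+\eta)} .
\end{equation}

Let $t\in X$, let $r>0$ be small, and let $k$ be determined by $|\theta_k|/2<r\le|\theta_{k-1}|/2$; then $k$ is large, and by (F1)
\[
\frac1{4q_{k+1}}<r<\frac1{2q_k}.
\]

\emph{Case $q_{k+1}\le q_k^{1+\eta}$.} The range of $r$ is short on the logarithmic scale, and the first bound in Lemma~\ref{lem:cantor}(b) suffices: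
\[
\mu(B(t,r))\le M_Nq_k^{-D(1+\eta)}\le M_Nq_{k+1}^{-D}\le M_N(4r)^D .
\]

\emph{Case $q_{k+1}>q_k^{1+\eta}$.} Now $r$ may be much smaller than $1/q_k$, and we need to know that the digit $b_{k+1}$ spreads the mass. It does, because $k+1$ is one of the chosen scales. Indeed, let $k_{i-1}\le k<k_i$. Then $L_{k+1}>(1+\eta)L_k\ge(1+\eta)L_{k_{i-1}}$, so $k_i\le k+1$, and hence $k_i=k+1$. By (F4), $a_{k+1}\ge q_{k+1}/(2q_k)>\frac12q_k^\eta>k+1$ for large $k$. So $k+1\in S_i$, and $i\le k_i$ gives $\varepsilon_{k+1}\ge(k+1)^{-3}$. Therefore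
\[
n_{k+1}\ge\frac{a_{k+1}}{2(k+1)^3}\ge\frac{q_{k+1}}{4q_k(k+1)^3}.
\]
The second bound in Lemma~\ref{lem:cantor}(b), $|\theta_k|\ge1/(2q_{k+1})$ and \eqref{eq:Mk} give
\[
\mu(B(t,r))\le\frac{48M_N\,r\,q_k(k+1)^3}{M_k}\le48M_N\,(k+1)^3q_k^{-\eta D}\;r\,q_k^{1-D}.
\]
The factor $(k+1)^3q_k^{-\eta D}$ is bounded, since $q_k$ grows exponentially. As $D<1$ and $q_k<1/(2r)$, we get $r\,q_k^{1-D}\le r(2r)^{D-1}\le r^D$.

In both cases $\mu(B(t,r))\le Cr^D$ with $C$ independent of $t$ and $r$. By (D3) and Lemma~\ref{lem:cantor}(a), $\dim_HE_\alpha\ge D$. Let $D\uparrow\Lambda(\alpha)$.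
\end{proof}

Propositions \ref{prop:upper} and \ref{prop:lowerH} prove Theorem~\ref{thm:dim}; Propositions \ref{prop:upper} and \ref{prop:lowerP} prove Theorem~\ref{thm:compl}(i).

\section{Values of $\Lambda$}\label{sec:values}

We prove the remaining parts of Theorem~\ref{thm:compl}. By Theorems \ref{thm:dim} and \ref{thm:compl}(i), they are statements about $\Sigma_k/L_k$.

\begin{proof}[Proof of Theorem~\ref{thm:compl}(ii)]
Let $\mathbb{P}$ be the Gauss measure $dx/((1+x)\log2)$ on $(0,1)$. It has the same null sets as Lebesgue measure, and it is invariant under the map that shifts the sequence of partial quotients, so the $a_j$ are identically distributed. Since $a_1>n$ implies $\alpha<1/n$, we have $\mathbb{P}(a_j>n)\le1/(n\log2)$. By the Borel--Cantelli lemma, almost surely there is $j_0$ with $a_j\le j^2$ for $j\ge j_0$. Let $Z_i=\#\{j\le2^{i+1}:a_j>2^i\}$, so that $\mathbb{E}Z_i\le2/\log2$. For $2^i\le k<2^{i+1}$, a nonzero term of $\Sigma_k$ has $j\le 2^{i+1}$ and $a_j>2^i$, and if $j\ge j_0$ it is at most $\log j^2\le2(i+1)\log2$.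 Hence
\[
\frac{\Sigma_k}{k}\le2^{-i}\sum_{j<j_0}\log a_j+2\log2\cdot2^{-i}(i+1)Z_i .
\]
The series $\sum_i2^{-i}(i+1)Z_i$ has finite expectation, so it converges almost surely and its terms tend to $0$. Thus $\Sigma_k/k\to0$ almost surely, while $L_k\ge\frac{k-1}2\log2$. So $\Lambda(\alpha)=\overline{\Lambda}(\alpha)=0$ for almost every $\alpha$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:compl}(iii)]
By (F4), $L_k\ge\Sigma_k\ge\sum_{j\le k}\log a_j-k\log k\ge L_k-k\log2-k\log k$. Under the hypothesis, $\Sigma_k/L_k\to1$.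
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:compl}(iv)]
Here $j^\tau\le a_j\le2j^\tau$. With (F4) and $\log k!=k\log k+O(k)$ this gives $L_k=\tau k\log k+O(k)$ and $\Sigma_k=\sum_{j\le k}\log^+(j^\tau/k)+O(k)$. Let $J=k^{1/\tau}\le k$. The terms $\log(j^\tau/k)=\tau\log(j/J)$ are negative only for $j<J$, so
\[
\sum_{j\le k}\log^+\frac{j^\tau}{k}=\tau\log k!-k\log k+\tau\sum_{j\le J}\log\frac Jj,\qquad 0\le\sum_{j\le J}\log\frac Jj\le\int_0^J\log\frac Jx\,dx=J\le k .
\]
Hence $\Sigma_k=(\tau-1)k\log k+O(k)$ and $\Lambda(\alpha)=1-1/\tau$. As $\tau$ ranges over $[1,\infty)$ this covers $[0,1)$, and $a_j\to\infty$, so these $\alpha$ are not badly approximable. The value $1$ occurs for $a_j=2^j$ by part (iii), since then $L_k\ge\frac12k^2\log2$.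
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:compl}(v)]
Let $\Sigma_k'=\sum_{j\le k}\log^+(a_j/L_k)$. We show $\Sigma_k-\Sigma_k'=o(L_k)$. Let $k$ be large, so that $k\le4L_k$, and write $L=L_k$.

Suppose $L\ge k$. The $j$-th terms of the two sums differ only if $a_j>k$, and then by at most $\log(L/k)$. Let $s=\#\{j\le k:a_j>k\}\le k$. If $s=0$ the sums agree. Otherwise $0\le\Sigma_k-\Sigma_k'\le s\log(L/k)\le s\log(L/s)$. Since $a_j>k\ge s$ for these $j$, (F5) gives $s\le s^*:=\sqrt L+2L/\log L$, and $s^*\le L/e$ for large $k$. The function $x\mapsto x\log(L/x)$ increases on $(0,L/e]$, and $L/s^*\le\log L$, so $s\log(L/s)\le s^*\log\log L=o(L)$.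

Suppose $L<k\le4L$. The $j$-th terms differ only if $a_j>L$, and then by at most $\log(k/L)\le\log4$. The number $s'$ of such $j\le k$ satisfies $s'\log L\le L$ by (F4). Hence $0\le\Sigma_k'-\Sigma_k\le s'\log4=o(L)$.
\end{proof}

\begin{thebibliography}{9}

\bibitem{Chaika}
Jon Chaika, \emph{Skew products over rotations with exotic properties}, arXiv:1105.3632 (2011).

\bibitem{Falconer}
Falconer, \emph{Techniques in Fractal Geometry}.

\end{thebibliography}
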